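\title{Simple AH algebras of stable rank one with prescribed trace simplex and radius of comparison}

\begin{abstract}
We construct a simple, separable, unital, stably finite AH algebra of stable rank one that has exactly one tracial state and radius of comparison at least $1$. This gives a positive answer to the question, from a paper of Hirshberg and Phillips, whether stable rank one and strictly positive radius of comparison are compatible with a Bauer simplex of traces. More generally, every nonempty metrizable Choquet simplex occurs as the trace simplex of such an algebra, together with any prescribed radius of comparison in $[0,\infty]$. In the connecting maps of the inductive system, coordinate projections carry only a tiny part of the trace; almost all of it is carried by null-homotopic maps twisted by a line bundle over a large projective space.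
\end{abstract}

\section{The question and the results}\label{sec:intro}

All C*-algebras in this paper are unital. For a C*-algebra $A$ we write $\operatorname{T}(A)$ for the set of tracial states with the weak* topology. When it is nonempty it is a Choquet simplex; for a metrizable compact convex set this means that every point is the barycenter of a unique probability measure concentrated on the extreme points. A Choquet simplex is a \emph{Bauer simplex} if its set of extreme points is closed. The basic example is the set $\operatorname{Prob}(K)$ of Radon probability measures on a nonempty compact space $K$, whose extreme points are the point masses $\delta_x$; a single point is the smallest case. The algebra $A$ has \emph{stable rank one} if its invertible elements are dense. It is \emph{finite} if $v^*v=1$ implies $vv^*=1$, and \emph{stably finite} if $M_n(A)$ is finite for every $n$.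

Let $M_\infty(A)=\bigcup_n M_n(A)$, with the upper left corner embeddings. For positive $a,b\in M_\infty(A)$ we write $a\precsim b$ (\emph{Cuntz subequivalence}) if $x_kbx_k^*\to a$ for some sequence $(x_k)$ in $M_\infty(A)$. A \emph{quasitrace} on $A$ is a function $\tau\colon A\to\mathbb C$ that satisfies $\tau(x^*x)=\tau(xx^*)\ge0$ for all $x$, satisfies $\tau(a+ib)=\tau(a)+i\tau(b)$ for self-adjoint $a,b$, and is linear on every commutative C*-subalgebra. It is a \emph{$2$-quasitrace} if it is the restriction to the upper left corner of a quasitrace on $M_2(A)$, and \emph{normalized} if $\tau(1)=1$. A normalized $2$-quasitrace extends in a standard way to a function $\tau\otimes\operatorname{Tr}$ on $M_\infty(A)$, again written $\tau$, which is a quasitrace on each $M_n(A)$ with $\tau(1_{M_n(A)})=n$. Tracial states are normalized $2$-quasitraces, and for them this is the usual extension by the unnormalized matrix trace $\operatorname{Tr}$. For positive $a\in M_\infty(A)$ put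
\[
d_\tau(a)=\lim_{n\to\infty}\tau(a^{1/n}).
\]
Toms's \emph{radius of comparison} $\operatorname{rc}(A)$ is the infimum of all $r\ge0$ with the following property: whenever $a,b\in M_\infty(A)_+$ satisfy $d_\tau(a)+r<d_\tau(b)$ for every normalized $2$-quasitrace $\tau$ on $A$, then $a\precsim b$. The infimum of the empty set is $\infty$.

The number $d_\tau(a)$ is a normalized rank: for the normalized trace on $M_n(\mathbb C)$ it is $\operatorname{rank}(a)/n$. Matrices are compared by their ranks, so $\operatorname{rc}(M_n(\mathbb C))=0$. In general $\operatorname{rc}(A)$ is the gap in normalized rank that is needed to guarantee comparison, and it can be positive for topological reasons. Over $\mathbb{CP}^2$ there is a vector bundle of rank $2$ without a nowhere vanishing section, and this gives $\operatorname{rc}(C(\mathbb{CP}^2))\ge1$ (Example~\ref{ex:blocks}). Now $M_n(\mathbb C)$ is simple, stably finite, of stable rank one, and has a Bauer simplex of traces, but its radius of comparison is zero; $C(\mathbb{CP}^2)$ has positive radius of comparison and the Bauer simplex $\operatorname{Prob}(\mathbb{CP}^2)$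 of traces, but it is neither simple nor of stable rank one. The following question, from \cite{HP}, asks for all these properties at once.

\begin{quote}
\emph{Is there a simple, stably finite, unital C*-algebra $A$ with stable rank one and strictly positive radius of comparison such that $\operatorname{T}(A)$ is a Bauer simplex?}
\end{quote}

It is natural to try an inductive limit of algebras like $C(\mathbb{CP}^2)$, with connecting maps assembled from two kinds of pieces. Coordinate projections $X^t\to X$ (maps of Villadsen type) preserve characteristic classes, but they do not shrink the trace space. Point evaluations make the limit simple, help with stable rank one, and collapse the trace space, but they turn every bundle into a trivial one. When point evaluations carry most of the trace, these trivial bundles wash out the obstruction to comparison (Section~\ref{sec:onestep}), so one might guess that a trace space as small as a point forces $\operatorname{rc}(A)=0$. It does not. An \emph{AH algebra} below means an inductive limit of algebras $pM_N(C(X))p$ with $X$ compact metrizable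 and $p$ a projection.

\begin{theorem}\label{thm:A}
There is a simple, separable, unital, stably finite, nuclear (AH) C*-algebra $A$ of stable rank one with exactly one tracial state and $\operatorname{rc}(A)\ge1$.
\end{theorem}

Since a point is a Bauer simplex, the answer to the question is yes. The phenomenon is not special to the one-point simplex.

\begin{theorem}\label{thm:B}
For every nonempty metrizable Choquet simplex $\Delta$ and every $\rho\in[0,\infty]$ there is a simple, separable, unital, stably finite, nuclear (AH) C*-algebra $A$ of stable rank one such that $\operatorname{T}(A)$ is affinely homeomorphic to $\Delta$ and $\operatorname{rc}(A)=\rho$.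
\end{theorem}

In particular every metrizable Bauer simplex occurs, with any prescribed radius of comparison. Theorem~\ref{thm:A} is contained in the case $\rho=1$, $\Delta$ a point, but we prove it first and directly, in Section~\ref{sec:A}, because it needs neither an upper bound for the radius of comparison (Section~\ref{sec:upper}) nor the approximation of a simplex by finite-dimensional ones (Section~\ref{sec:B}). Section~\ref{sec:onestep} shows the idea on a single connecting map.

\section{Background}\label{sec:background}

\subsection*{Cuntz subequivalence}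
The relation $\precsim$ is transitive, it is preserved by $*$-homomorphisms, and $xbx^*\precsim b$ for all $x$. We use four further facts, in which $(c-\eta)_+$ denotes the positive part of $c-\eta$.
\begin{enumerate}
\item[(F1)] \emph{If $p,q$ are projections and $\|xqx^*-p\|<\frac12$, there is a partial isometry $v$ with $v^*v=p$ and $vv^*\le q$.} Indeed, $w=qx^*p$ satisfies $\|w^*w-p\|=\|p(xqx^*-p)p\|<\frac12$, so $w^*w$ is invertible in the corner of $p$, and $v=w(w^*w)^{-1/2}$ has $v^*v=p$ and $qv=v$. Conversely, such a $v$ gives $p=v^*qv$. Hence $p\precsim q$ if and only if $p$ is Murray--von Neumann equivalent to a subprojection of $q$.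
\item[(F2)] (R\o rdam) \emph{If $c,c'\ge0$ and $\|c-c'\|<\eta$, then $(c-\eta)_+\precsim c'$. If $(a-\varepsilon)_+\precsim b$ for all $\varepsilon>0$, then $a\precsim b$.}
\item[(F3)] \emph{If $0\le a\le Cb$ for a constant $C$, then $a\precsim b$. Also $g\precsim g^2$ for $g\ge0$.} For the first claim take $x_k=a^{1/2}(b+\frac1k)^{-1/2}$; then $\|a-x_kbx_k^*\|=\frac1k\|(b+\frac1k)^{-1/2}a(b+\frac1k)^{-1/2}\|\le C/k$. For the second take $x_k=(g+\frac1k)^{-1/2}$.
\item[(F4)] \emph{If $a,b$ lie in a corner $pBp$ and $a\precsim b$ in $B$, then $a\precsim b$ in $pBp$}: replace $x_k$ by $px_kp$.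
\end{enumerate}

\subsection*{Bundles and homogeneous algebras}
Bundles are complex Hermitian vector bundles over compact spaces, and $\theta_n$ is the trivial bundle of rank $n$. By polar decomposition, isomorphic bundles are unitarily isomorphic. Every subbundle has an orthogonal complement, and every bundle is isomorphic to a subbundle of some $\theta_N$. For a bundle $V$ over $X$, the continuous sections of $\operatorname{End}V$ form a C*-algebra $\Gamma(\operatorname{End}V)$; if $V\subset\theta_N$ is the range of the projection $p\in M_N(C(X))$, it is the corner $pM_N(C(X))p$. A section is invertible if and only if it is invertible at each point, and every proper closed ideal is contained in the ideal of sections vanishing at some point.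

For a line bundle $L$ the fibers of $\operatorname{End}L$ are $\mathbb C$, so for every bundle $S$
\begin{equation}\label{eq:twist}
\Gamma(\operatorname{End}S)\to\Gamma(\operatorname{End}(S\otimes L)),\qquad b\mapsto b\otimes1_L,
\end{equation}
is a $*$-isomorphism. The algebra does not see the twist by $L$, although the bundles $S$ and $S\otimes L$ may be very different.

Projections in $M_k(\Gamma(\operatorname{End}V))=\Gamma(\operatorname{End}(V\otimes\mathbb C^k))$ correspond to subbundles of $V\otimes\mathbb C^k$, and we denote a projection and its range bundle by the same letter. A partial isometry $v$ with $v^*v=G$ and $vv^*\le G'$ is the same as an isometric bundle map $G\to G'$. So, by (F1), $G\precsim G'$ if and only if the bundle $G$ is isomorphic to a subbundle of $G'$. If $V$ has rank at least $1$ everywhere, every bundle $G$ over $X$ occurs, up to isomorphism, as a projection in $M_\infty(\Gamma(\operatorname{End}V))$: the identity section spans a copy of $\theta_1$ in $V\otimes V^*$, and $V^*\otimes G$ embeds in some $\theta_k$, so $G\subset V\otimes V^*\otimes G\subset V\otimes\mathbb C^k$.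

Let $\operatorname{tr}$ be the normalized trace on the endomorphisms of a finite-dimensional Hilbert space. If $V$ has constant rank $n\ge1$, then $\nu\mapsto\bigl(a\mapsto\int_X\operatorname{tr}a(x)\,d\nu(x)\bigr)$ is an affine homeomorphism of $\operatorname{Prob}(X)$, with the weak* topology, onto $\operatorname{T}(\Gamma(\operatorname{End}V))$. The trace $\sigma_x$ given by $\delta_x$ extends to matrices as $\sigma_x(c)=\operatorname{Tr}(c(x))/n$, and $d_{\sigma_x}(a)=\operatorname{rank}a(x)/n$.

\subsection*{Chern classes}
Cohomology has rational coefficients. The total Chern class $c(E)=1+c_1(E)+c_2(E)+\cdots$, with $c_j(E)\in H^{2j}(X)$, depends only on the isomorphism class of $E$, is natural for pullbacks, and satisfies $c(E\oplus E')=c(E)c(E')$, $c(\theta_n)=1$, and $c_j(E)=0$ for $j>\operatorname{rank}E$. Consequently: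
\begin{equation}\label{eq:chern}
\text{if $E$ has rank $e$ and $c_{e-u}(E)\ne0$, then $\theta_T\subset E$ forces $T\le u$.}
\end{equation}
Indeed, if $E\cong\theta_T\oplus E'$, then $c(E)=c(E')$ vanishes in degrees $j>e-T$. Over $\mathbb{CP}^m$ let $L=\mathcal O(1)$ and $y=c_1(L)$; then $H^*(\mathbb{CP}^m)=\mathbb Q[y]/(y^{m+1})$ and $c(L^{\oplus k})=(1+y)^k$. By the K\"unneth theorem, the cohomology ring of a finite product of compact manifolds is the tensor product of the cohomology rings of the factors. Pullbacks of a bundle along homotopic maps are isomorphic, so the pullback along a null-homotopic map is trivial.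

\subsection*{Inductive limits}
Let $A=\varinjlim(A_i,\varphi_i)$ with unital injective $\varphi_i\colon A_i\to A_{i+1}$, composites $\varphi_{i,l}\colon A_i\to A_l$, and canonical maps $\varphi_{i,\infty}\colon A_i\to A$; the same letters denote the maps induced on matrix algebras. The maps $\varphi_{i,\infty}$ are isometric and the union of their ranges is dense. A nonzero closed ideal $J$ meets some $\varphi_{i,\infty}(A_i)$ nontrivially, for otherwise $A\to A/J$ would be injective, hence isometric, on each $\varphi_{i,\infty}(A_i)$, and so on $A$. The map $\tau\mapsto(\tau\circ\varphi_{i,\infty})_i$ is an affine homeomorphism of $\operatorname{T}(A)$ onto $\varprojlim\operatorname{T}(A_i)$, which is nonempty by compactness if each $\operatorname{T}(A_i)$ is. The algebras $pM_N(C(X))p$ are nuclear, and nuclearity passes to inductive limits.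

\section{Ranks and Chern classes in a homogeneous algebra}\label{sec:blocks}

In a single homogeneous algebra, Chern classes obstruct comparison and a rank gap of half the dimension guarantees it. The guarantee comes from general position. The difficulty is that the ranks of positive elements jump; we get around it by replacing $a$ and $b$ locally by spectral projections of constant rank and solving all local problems with one global element.

\begin{lemma}\label{lem:compare}
Let $X$ be a compact manifold of real dimension $d$, let $V$ be a bundle over $X$, and let $a,b\in M_\infty(\Gamma(\operatorname{End}V))_+$ satisfy $\operatorname{rank}a(x)+d/2\le\operatorname{rank}b(x)$ for all $x\in X$. Then $a\precsim b$.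
\end{lemma}

\begin{proof}
By (F4) we may assume $a,b\in M_N(C(X))$ and prove $a\precsim b$ there. Fix $\varepsilon>0$ and put $g=(a-\varepsilon)_+$. By (F2) it suffices to show $g\precsim b$.

\emph{Local projections.} Let $x_0\in X$. Choose $\varepsilon'\in(0,\varepsilon)$ outside the spectrum of $a(x_0)$ and $\delta>0$ smaller than every nonzero eigenvalue of $b(x_0)$. Near $x_0$, the number $\varepsilon'$ stays outside the spectrum of $a(x)$ and $\delta$ outside that of $b(x)$, so the spectral projections $P=1_{(\varepsilon',\infty)}(a)$ and $Q=1_{(\delta,\infty)}(b)$ are continuous, of constant ranks $r_P\le\operatorname{rank}a(x_0)$ and $r_Q=\operatorname{rank}b(x_0)$. Thus $2(r_Q-r_P)\ge d$. Choose a compact neighborhood $K$ of $x_0$, inside a chart, on which all this holds and the bundles $P$ and $Q$ are trivial. On $K$ we have $Pg=g$, because $\varepsilon'<\varepsilon$, and $b\ge\delta Q$. Cover $X$ by the interiors of finitely many such sets $K_\alpha$, with data $P_\alpha,Q_\alpha,\delta_\alpha$.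

\emph{General position.} Let $O_\alpha$ be the set of $z\in C(X,M_N)$ such that $Q_\alpha(x)z(x)P_\alpha(x)$ is injective on $P_\alpha(x)\mathbb C^N$ for all $x\in K_\alpha$. It is open because $K_\alpha$ is compact. We show that it is dense. Drop the index $\alpha$. If $r_P=0$ there is nothing to prove, so let $r_P\ge1$, and let $z\in C(X,M_N)$. In continuous orthonormal frames of $P$ and $Q$ over $K$, the section $QzP$ becomes a continuous map $f$ from $K$ to the space $\mathbb R^M$ of complex $r_Q\times r_P$ matrices. Regard $K$ as a compact subset of $\mathbb R^d$ and approximate $f$ uniformly on $K$ by a polynomial map $F\colon\mathbb R^d\to\mathbb R^M$ (Stone--Weierstrass). The matrices of rank $k$ form a smooth submanifold $S_k$ of real codimension $2(r_Q-k)(r_P-k)$, and for $k<r_P$ this is at least $2(r_Q-r_P+1)>d$. Hence $S_k\times\mathbb R^d$ has dimension less than $M$, and its image under the smooth map $(\sigma,w)\mapsto\sigma-F(w)$ has measure zero in $\mathbb R^M$. So there are arbitrarily small $c\in\mathbb R^M$ outside the images for all $k<r_P$, and then $f'=F+c$ takes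 injective values. The small difference $f'-f$ corresponds to a small continuous map $K\to M_N$ with values in $Q(x)M_NP(x)$. Extend it entrywise to a small continuous map on $X$ by Tietze's theorem and add it to $z$; the result is close to $z$ and lies in $O$.

\emph{Conclusion.} A finite intersection of dense open sets is nonempty; take $z\in\bigcap_\alpha O_\alpha$. By compactness there is $c_0>0$ with $\|Q_\alpha zP_\alpha\xi\|^2\ge c_0\|P_\alpha\xi\|^2$ on $K_\alpha$ for all $\alpha$ and $\xi\in\mathbb C^N$. On $K_\alpha$, using $b\ge\delta_\alpha Q_\alpha$ and $g\xi=P_\alpha g\xi$,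
\[
\langle gz^*bzg\,\xi,\xi\rangle\ge\delta_\alpha\|Q_\alpha zP_\alpha g\xi\|^2\ge\delta_\alpha c_0\|g\xi\|^2 .
\]
So $g^2\le C\,gz^*bzg$ with $C=1/(c_0\min_\alpha\delta_\alpha)$, and (F3) gives $g\precsim g^2\precsim gz^*bzg\precsim b$.
\end{proof}

A lower bound for $\operatorname{rc}$ needs the value of $d_\tau$ for \emph{every} $2$-quasitrace, not only for traces. For projections of constant rank, Lemma~\ref{lem:compare} determines this value, because the error $d/2$ disappears when we take many copies.

\begin{lemma}\label{lem:quasi}
Let $X$ be a compact manifold, $V$ a bundle over $X$ of constant rank $n\ge1$, and $\kappa\colon\Gamma(\operatorname{End}V)\to B$ a unital $*$-homomorphism. If $G\in M_\infty(\Gamma(\operatorname{End}V))$ is a projection of constant rank $g$ and $\tau$ is a normalized $2$-quasitrace on $B$, then $d_\tau(\kappa(G))=g/n$.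
\end{lemma}

\begin{proof}
For a projection $p$ we have $p^{1/k}=p$, so $d_\tau(p)=\tau(p)$. On projections, $\tau$ is additive for orthogonal sums (they commute), invariant under Murray--von Neumann equivalence, and nonnegative, hence monotone. By (F1), $p\precsim q$ implies $\tau(p)\le\tau(q)$. Put $\gamma=\tau(\kappa(G))$ and $d=\dim X$, and let $1_k$ be the unit of $M_k(\Gamma(\operatorname{End}V))$, which has rank $kn$ and satisfies $\tau(\kappa(1_k))=k$.

For $N\ge1$ let $k=\lceil(Ng+d/2)/n\rceil$. Then $Ng+d/2\le kn$, so $G^{\oplus N}\precsim1_k$ by Lemma~\ref{lem:compare}, and $N\gamma\le k\le(Ng+d/2)/n+1$. Dividing by $N$ and letting $N\to\infty$ gives $\gamma\le g/n$. If $g=0$ we are done. If $g\ge1$, let $N$ be large and $k=\lfloor(Ng-d/2)/n\rfloor\ge1$. Then $kn+d/2\le Ng$, so $1_k\precsim G^{\oplus N}$ and $N\gamma\ge k\ge(Ng-d/2)/n-1$. Hence $\gamma\ge g/n$.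
\end{proof}

\begin{example}\label{ex:blocks}
Let $X$ be a compact manifold of dimension $d$ and $V$ a bundle of constant rank $n\ge1$. Then $\operatorname{rc}(\Gamma(\operatorname{End}V))\le d/(2n)$: if $d_\tau(a)+d/(2n)<d_\tau(b)$ for all $\tau$, then the traces $\sigma_x$ give the hypothesis of Lemma~\ref{lem:compare}. For $X=\mathbb{CP}^m$ and $V=\theta_1$ we get
\[
m-1\le\operatorname{rc}(C(\mathbb{CP}^m))\le m .
\]
For the lower bound, $c_m(L^{\oplus m})=y^m\ne0$, so $\theta_1\not\precsim L^{\oplus m}$ by \eqref{eq:chern}, while $d_\tau(\theta_1)=1$ and $d_\tau(L^{\oplus m})=m$ for all $\tau$ by Lemma~\ref{lem:quasi}; so no $r<m-1$ has the defining property. The algebra $C(\mathbb{CP}^m)$ does not have stable rank one: if $f$ extends the coordinate function on an embedded closed unit disk and $\|f'-f\|<1$, then $f'$ has winding number $1$ on the boundary circle and must vanish in the disk.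
\end{example}

\section{One connecting map, by hand}\label{sec:onestep}

Let $X=\mathbb{CP}^2$, $x_0\in X$, $P=\theta_1=1_{C(X)}$ and $E=L\oplus L$. By Example~\ref{ex:blocks}, $P\not\precsim E$, with a gap of $1$ in normalized rank. We look for a unital map $\varphi$ from $C(X)$ into a larger homogeneous algebra such that every trace pulls back to nearly the evaluation at $x_0$, and still $\varphi(P)\not\precsim\varphi(E)$.

\subsection*{Untwisted point evaluations}
Let $\varphi(a)=\operatorname{diag}(a,a(x_0),\dots,a(x_0))\in M_{1+q}(C(X))$, with $q$ point evaluations. At every $x$ we have $|\operatorname{tr}\varphi(a)(x)-a(x_0)|\le2\|a\|/(1+q)$, so the traces behave as desired for large $q$. But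
\[
\varphi(P)=\theta_{1+q},\qquad\varphi(E)\cong L^{\oplus2}\oplus\theta_{2q},
\]
and $1+q\le2q$, so $\varphi(P)\precsim\varphi(E)$ already for $q=1$. The part given by point evaluations has a surplus of trivial rank, and it lends this surplus to the other part. With $t$ coordinate projections $X^t\to X$ in place of the identity, $\varphi(P)=\theta_{t+q}$ embeds in $\theta_{2q}$ as soon as $q\ge t$.

\subsection*{Twisted point evaluations}
Let $X'=X\times\mathbb{CP}^m$, let $\mathrm{pr}\colon X'\to X$ be the projection, $L'$ the pullback of $\mathcal O(1)$ from $\mathbb{CP}^m$, and $y'=c_1(L')$. Put $V'=\theta_1\oplus L'^{\oplus q}$ and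
\[
\varphi(a)=a\circ\mathrm{pr}\ \oplus\ a(x_0)1_{L'^{\oplus q}}\in\Gamma(\operatorname{End}V').
\]
In each fiber this is the same matrix as before, so the trace estimate is unchanged. But now
\[
\varphi(P)=\theta_1\oplus L'^{\oplus q},\qquad\varphi(E)\cong\mathrm{pr}^*L^{\oplus2}\oplus L'^{\oplus2q},
\]
and the top Chern class of $\varphi(E)$ is $y^2\otimes y'^{2q}$, which is nonzero if $m\ge2q$. By \eqref{eq:chern}, $\varphi(E)$ does not contain $\theta_1$, whereas $\varphi(P)$ does. So $\varphi(P)\not\precsim\varphi(E)$, however large $q$ is, and the normalized ranks are still $1$ and $2$. The surplus is still there, but it has the wrong type to be lent.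

\subsection*{Stable rank one}
An element with a zero block next to it is a limit of invertibles:
\[
\begin{pmatrix}b&\varepsilon\\ \varepsilon&0\end{pmatrix}\longrightarrow\begin{pmatrix}b&0\\0&0\end{pmatrix}\quad(\varepsilon\to0),\qquad\det=-\varepsilon^2 .
\]
Point evaluations supply zero blocks: if $a(x_0)=0$, then $\varphi(a)=a\circ\mathrm{pr}\oplus0$. The trick needs, however, a copy of the bundle on which $b$ acts inside the bundle on which $0$ acts. After the twist the zero block is $L'^{\oplus q}$, which contains no copy of $\theta_1$ since $y'^q\ne0$. So we add one untwisted point evaluation, and pay for it with more coordinate projections. Let $X'=X^t\times\mathbb{CP}^m$ with $m\ge2q$ and $\varphi(a)=\bigoplus_{j\le t}a\circ\mathrm{pr}_j\oplus a(x_0)\oplus a(x_0)1_{L'^{\oplus q}}$. Then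
\[
\varphi(P)=\theta_{t+1}\oplus L'^{\oplus q},\qquad\varphi(E)\cong\bigoplus_{j\le t}\mathrm{pr}_j^*L^{\oplus2}\oplus\theta_2\oplus L'^{\oplus2q}.
\]
The bundle $\varphi(E)$ has rank $2t+2+2q$, and $c_{2t+2q}(\varphi(E))=(y^2)^{\otimes t}\otimes y'^{2q}\ne0$. By \eqref{eq:chern} it contains $\theta_T$ only for $T\le2$, so $\varphi(P)\not\precsim\varphi(E)$ for $t\ge2$. This bookkeeping can work at every stage only if the size of the untwisted zero block does not grow with $t$. It does not: one zero block serves all $t$ summands, because
\[
\operatorname{diag}(b_1,b_2,0)=\operatorname{diag}(b_1,1,0)\operatorname{diag}(1,b_2,0)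
\]
and each factor is handled by the trick above. The general construction therefore has three blocks, of multiplicities $s\ll t\ll q$.

\section{The inductive system}\label{sec:system}

Let $X_1=\mathbb{CP}^{m_0}$ with $m_0\ge1$ and $V_1=\theta_1$. Suppose that $X_i$, a product of complex projective spaces, and a bundle $V_i$ over $X_i$ of rank $n_i$ are given ($n_1=1$). Choose a point $x_i\in X_i$ and integers $s_i,t_i,q_i,m_i\ge1$ such that
\begin{enumerate}
\item[(C1)] $V_i$ is isomorphic to a subbundle of $\theta_{s_i}$;
\item[(C2)] $q_i\ge s_i$.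
\end{enumerate}
Put $X_{i+1}=X_i^{t_i}\times\mathbb{CP}^{m_i}$, with coordinate projections $\mathrm{pr}_j\colon X_{i+1}\to X_i$ for $j\le t_i$, and let $L_i$ be the pullback of $L$ from $\mathbb{CP}^{m_i}$. Choose null-homotopic continuous maps $\mu_{i,1},\dots,\mu_{i,q_i}\colon X_{i+1}\to X_i$, the first $s_i$ of them constant with value $x_i$. Define
\[
V_{i+1}=\Big[\bigoplus_{j\le t_i}\mathrm{pr}_j^*V_i\ \oplus\ \theta_{s_i}\otimes V_i(x_i)\Big]\oplus\Big[\bigoplus_{k\le q_i}\mu_{i,k}^*V_i\Big]\otimes L_i,
\]
where $V_i(x_i)$ is the fiber, so that $n_{i+1}=n_i(t_i+s_i+q_i)$. Let $A_i=\Gamma(\operatorname{End}V_i)$ and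
\[
\varphi_i(a)=\Big[\bigoplus_{j\le t_i}a\circ\mathrm{pr}_j\ \oplus\ 1_{s_i}\otimes a(x_i)\Big]\oplus\Big[\bigoplus_{k\le q_i}a\circ\mu_{i,k}\Big]\otimes1_{L_i}.
\]
This is a unital $*$-homomorphism $A_i\to A_{i+1}$, injective because $\mathrm{pr}_1$ is surjective. The limit $A=\varinjlim(A_i,\varphi_i)$ is a separable, unital, nuclear AH algebra. We call the first bracket the \emph{untwisted part} and the second the \emph{twisted part}. For Theorem~\ref{thm:A} all $\mu_{i,k}$ will be constant; nonconstant null-homotopic maps are what shapes the trace simplex in Theorem~\ref{thm:B}.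

\subsection*{The points $x_l$}
Point evaluations help only if they eventually visit every open set of every earlier space. Let $\pi_{i,l}\colon X_l\to X_i$ be the composite of the maps $\mathrm{pr}_1$, with $\pi_{i,i}=\mathrm{id}$; it is surjective. Fix a surjection $l\mapsto(i(l),k(l))$ of $\mathbb N$ onto $\mathbb N^2$ with $i(l)\le l$ (the enumeration along diagonals has this property). As soon as $X_i$ is defined, fix a dense sequence $(z_{i,k})_k$ in it. Choose $x_l\in X_l$ with $\pi_{i(l),l}(x_l)=z_{i(l),k(l)}$. Then
\begin{equation}\label{eq:dense}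
\text{for every $i$ and nonempty open $U\subset X_i$ there is $l\ge i$ with $\pi_{i,l}(x_l)\in U$.}
\end{equation}
The points $x_l$ are always chosen in this way. By induction on $l$, the bundle $V_l$ contains $\pi_{i,l}^*V_i$ as an orthogonal summand, and
\begin{equation}\label{eq:summand}
a\circ\pi_{i,l}\ \text{ is a direct summand of }\ \varphi_{i,l}(a)\qquad(a\in A_i).
\end{equation}

\subsection*{Projections and traces}
On $M_k(A_i)$ the map $\varphi_i$ is given by the same formula with $V_i\otimes\mathbb C^k$ in place of $V_i$. Let $G\in M_\infty(A_i)$ be a projection; its rank $g$ is constant because $X_i$ is connected. Since the $\mu_{i,k}$ are null-homotopic, $\mu_{i,k}^*G\cong\theta_g$, and therefore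
\begin{equation}\label{eq:bundle}
\varphi_i(G)\cong\bigoplus_{j\le t_i}\mathrm{pr}_j^*G\ \oplus\ \theta_{s_ig}\ \oplus\ L_i^{\oplus q_ig}.
\end{equation}
This is the only use of null-homotopy. For traces, the normalized trace of $\varphi_i(a)(x)$ is the average of the normalized traces of its $t_i+s_i+q_i$ blocks, and the twist plays no role. Hence, under $\operatorname{T}(A_i)=\operatorname{Prob}(X_i)$, composition with $\varphi_i$ becomes
\begin{equation}\label{eq:B}
B_i(\nu)=\frac1{t_i+s_i+q_i}\Big(\sum_{j\le t_i}(\mathrm{pr}_j)_*\nu+s_i\delta_{x_i}+\sum_{k\le q_i}(\mu_{i,k})_*\nu\Big)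
\end{equation}
for $\nu\in\operatorname{Prob}(X_{i+1})$, and $\operatorname{T}(A)\cong\varprojlim(\operatorname{Prob}(X_i),B_i)$. The map $B_i$ is affine and weak* continuous. It is also a contraction for the total variation norm $\|\nu\|=\sup\{|\int f\,d\nu|:\|f\|\le1\}$: pushforwards are linear contractions, and the constant term cancels in $B_i(\nu)-B_i(\nu')$. We write $B_{i,k}=B_i\circ\dots\circ B_{k-1}$.

\section{Simplicity and stable rank one}\label{sec:sr1}

The following lemma makes the zero block trick of Section~\ref{sec:onestep} precise. The number $s$ does not depend on the number $t$ of summands.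

\begin{lemma}\label{lem:zero}
Let $W_1,\dots,W_t$ $(t\ge0)$ be bundles over $X$, each isomorphic to a subbundle of $\theta_s$. Let $b_j\in\Gamma(\operatorname{End}W_j)$ and let $c\in M_n(\mathbb C)$ be singular. Then $\bigoplus_jb_j\oplus(1_s\otimes c)$ is a limit of invertible elements of $\Gamma(\operatorname{End}(\bigoplus_jW_j\oplus\theta_s\otimes\mathbb C^n))$.
\end{lemma}

\begin{proof}
Call a section \emph{approximable} if it is a limit of invertible sections. Products and direct sums of approximable sections are approximable. Write $c=u\operatorname{diag}(c_1,\dots,c_{n-1},0)u'$ with $u,u'$ unitary. After multiplying by the unitaries $1\oplus1_s\otimes u^*$ on the left and $1\oplus1_s\otimes u'^*$ on the right we may assume that $c$ is diagonal. The summand $1_s\otimes\operatorname{diag}(c_1,\dots,c_{n-1})$ is a constant matrix, hence approximable, so it suffices to treat $\bigoplus_jb_j\oplus0$ on $\bigoplus_jW_j\oplus\theta_s$. For $t=0$ this is the limit of $\varepsilon1$. For $t\ge1$ it is the product over $j$ of the sections that act as $b_j$ on $W_j$, as $1$ on the other $W_{j'}$,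 and as $0$ on $\theta_s$. So it suffices to show that $b\oplus0$ is approximable on $W\oplus\theta_s$ when $\theta_s\cong W\oplus W'$. Let $w$ be the unitary of $W\oplus W\oplus W'$ that swaps the two copies of $W$ and fixes $W'$. Then $N=(b\oplus0\oplus0)w$ sends $(\xi,\eta,\zeta)$ to $(b\eta,0,0)$, so $N^2=0$ and $N+\varepsilon$ is invertible for $\varepsilon>0$. The invertible section $(N+\varepsilon)w^{-1}=(b\oplus0\oplus0)+\varepsilon w^{-1}$ is within $\varepsilon$ of $b\oplus0\oplus0$.
\end{proof}

\begin{proposition}\label{prop:structure}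
The algebra $A$ of Section~\ref{sec:system} is simple, stably finite, and of stable rank one, and $\operatorname{T}(A)\ne\emptyset$.
\end{proposition}

\begin{proof}
\emph{Simplicity.} Let $J\ne0$ be a closed ideal. It contains $\varphi_{i,\infty}(a)$ for some $i$ and some $a\ne0$ in $A_i$, and $a$ is nonzero at each point of a nonempty open set $U\subset X_i$. Take $l$ as in \eqref{eq:dense}. By \eqref{eq:summand}, $\varphi_{i,l}(a)(x_l)\ne0$. The element $\varphi_{i,l+1}(a)$ has the constant summand $1_{s_l}\otimes\varphi_{i,l}(a)(x_l)$, so it is nonzero at every point of $X_{l+1}$ and lies in no proper closed ideal of $A_{l+1}$. Hence $1\in J$.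

\emph{Stable finiteness.} The set $\operatorname{T}(A)\cong\varprojlim\operatorname{T}(A_i)$ is nonempty; let $\tau$ be an element. The set of $a$ with $\tau(a^*a)=0$ is a proper closed ideal, hence zero, and $\tau(c^*c)=\sum_{j,k}\tau(c_{jk}^*c_{jk})$ shows that $\tau$ is faithful on $M_n(A)$. If $v^*v=1$ in $M_n(A)$, then $\tau(1-vv^*)=0$, so $vv^*=1$.

\emph{Stable rank one.} It suffices to show that $\varphi_{i,\infty}(a_0)$ is within $\varepsilon$ of the closure of the invertibles, for each $\varepsilon>0$ and each noninvertible $a_0\in A_i$. Such an $a_0$ is singular at some point $x'$, but \eqref{eq:dense} reaches only open sets, so we first make it singular on an open set. Let $v(x')$ be a unit vector with $a_0(x')v(x')=0$, extend it to a continuous unit section $v$ of $V_i$ near $x'$, and let $p_v$ be the projection onto its span. Choose a continuous $h\colon X_i\to[0,1]$ that equals $1$ on an open neighborhood $U$ of $x'$ and is supported in the open set where $v$ is defined and $\|a_0(x)v(x)\|<\varepsilon$. Then $a_1=a_0(1-hp_v)$ satisfies $\|a_1-a_0\|=\sup_xh(x)\|a_0(x)v(x)\|\le\varepsilon$,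 and $a_1v=0$ on $U$.

Take $l$ as in \eqref{eq:dense} and put $b=\varphi_{i,l}(a_1)$. By \eqref{eq:summand}, $b(x_l)$ is singular. The element $\varphi_l(b)$ is the direct sum of
\[
\bigoplus_{j\le t_l}b\circ\mathrm{pr}_j\oplus1_{s_l}\otimes b(x_l)
\quad\text{and}\quad
\Big(\bigoplus_{k>s_l}b\circ\mu_{l,k}\oplus1_{s_l}\otimes b(x_l)\Big)\otimes1_{L_l}.
\]
By (C1), the pullbacks $\mathrm{pr}_j^*V_l$ and $\mu_{l,k}^*V_l$ embed in $\theta_{s_l}$. Lemma~\ref{lem:zero} applies to the first summand, and, through the isomorphism \eqref{eq:twist}, to the second. So $\varphi_l(b)$ is a limit of invertibles of $A_{l+1}$, and $\varphi_{i,\infty}(a_1)$ is a limit of invertibles of $A$.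
\end{proof}

The two parts are treated separately, each with its own zero block. Condition (C1) makes these blocks large enough, and (C2) makes room for $s_l$ constant maps in the twisted part.

\section{The Chern class obstruction in the limit}\label{sec:obstruction}

We now iterate the bookkeeping of Section~\ref{sec:onestep}. The multiplicities must be fixed before we know which projection $E$ will be tested, so we fix a bound for its normalized rank in advance. Let $0<\beta_1\le\beta_2\le\cdots$ be real numbers and consider the condition
\begin{enumerate}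
\item[(C3)] $t_i\ge2^{i+1}s_in_i\beta_i$ and $m_i\ge q_in_i\beta_i$ for all $i$.
\end{enumerate}

\begin{proposition}\label{prop:lower}
Assume \textup{(C3)}. Let $E,P\in M_\infty(A_i)$ be projections such that $P$ is a trivial line bundle and $E$ has rank $D\ge1$, with $c_D(E)\ne0$ and $D/n_i\le\beta_i$. Then $\varphi_{i,\infty}(P)\not\precsim\varphi_{i,\infty}(E)$, and $\operatorname{rc}(A)\ge(D-1)/n_i$.
\end{proposition}

\begin{proof}
For $l\ge i$ put $E_l=\varphi_{i,l}(E)$, $P_l=\varphi_{i,l}(P)$, and $e_l=\operatorname{rank}E_l$. Then
\[
e_l=Dn_l/n_i\le\beta_in_l\le\beta_ln_l .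
\]
We follow two numbers: the rank $T_l$ of a trivial bundle that $P_l$ certainly contains, and an upper bound $u_l$ for the rank of a trivial bundle that $E_l$ can contain. Define
\[
T_i=1,\quad T_{l+1}=t_lT_l,\qquad u_i=0,\quad u_{l+1}=t_lu_l+s_le_l .
\]
By \eqref{eq:bundle}, $P_{l+1}$ contains $\bigoplus_j\mathrm{pr}_j^*P_l$, so $\theta_{T_l}\subset P_l$ by induction.

\emph{Claim: $c_{e_l-u_l}(E_l)\ne0$ for all $l\ge i$.} For $l=i$ this is the hypothesis. Assume it for $l$. By \eqref{eq:bundle}, in $H^*(X_{l+1})=H^*(X_l)^{\otimes t_l}\otimes\mathbb Q[y]/(y^{m_l+1})$ we have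
\[
c(E_{l+1})=c(E_l)^{\otimes t_l}\otimes(1+y)^{q_le_l}.
\]
The tensor product is graded by the degrees in its $t_l+1$ factors. The component of $c(E_{l+1})$ in complex multidegree $(e_l-u_l,\dots,e_l-u_l;\,q_le_l)$ is $c_{e_l-u_l}(E_l)^{\otimes t_l}\otimes y^{q_le_l}$. It is nonzero, because $q_le_l\le q_ln_l\beta_l\le m_l$ by the second inequality of (C3) and a tensor product of nonzero vectors is nonzero. Its total complex degree is
\[
t_l(e_l-u_l)+q_le_l=e_l(t_l+s_l+q_l)-(t_lu_l+s_le_l)=e_{l+1}-u_{l+1},
\]
which proves the claim. The twisted part contributes its full rank $q_le_l$ to the degree; only the untwisted point evaluations lose $s_le_l$.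

The loss is small compared with $T_l$. Since $T_{l+1}\ge t_l$, the first inequality of (C3) gives
\[
\frac{u_{l+1}}{T_{l+1}}=\frac{u_l}{T_l}+\frac{s_le_l}{T_{l+1}}\le\frac{u_l}{T_l}+\frac{s_ln_l\beta_l}{t_l}\le\frac{u_l}{T_l}+2^{-l-1},
\]
and $\sum_{l\ge1}2^{-l-1}=\frac12$. So $u_l\le\frac12T_l<T_l$ for all $l\ge i$, and by the claim and \eqref{eq:chern}, $E_l$ does not contain $\theta_{T_l}$.

Suppose $\varphi_{i,\infty}(P)\precsim\varphi_{i,\infty}(E)$. Then $\|x\varphi_{i,\infty}(E)x^*-\varphi_{i,\infty}(P)\|<\frac12$ for some $x\in M_k(A)$. Approximating $x$ by the image of an element $x_0\in M_k(A_l)$, and using that $\varphi_{l,\infty}$ is isometric, we get $\|x_0E_lx_0^*-P_l\|<\frac12$ for some $l\ge i$. By (F1), $P_l$ is isomorphic to a subbundle of $E_l$, so $E_l$ contains $\theta_{T_l}$, a contradiction.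

By Lemma~\ref{lem:quasi}, $d_\tau(\varphi_{i,\infty}(P))=1/n_i$ and $d_\tau(\varphi_{i,\infty}(E))=D/n_i$ for every normalized $2$-quasitrace $\tau$ on $A$. So no $r$ with $0\le r<(D-1)/n_i$ has the property in the definition of $\operatorname{rc}(A)$.
\end{proof}

Nothing in (C1)--(C3) bounds $q_i$ from above: it may be chosen after $t_i$ and as large as we like, provided $m_i$ is chosen after $q_i$. This freedom controls the traces.

\section{A unique trace: proof of Theorem~\ref{thm:A}}\label{sec:A}

Take $X_1=\mathbb{CP}^2$, $V_1=\theta_1$, and $\beta_i=2$ for all $i$. At stage $i$ choose $x_i$ as in Section~\ref{sec:system} and then, in this order, $s_i$ satisfying (C1),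
\[
t_i=2^{i+2}s_in_i,\qquad q_i=2^it_i,\qquad m_i=2q_in_i,
\]
and let all $\mu_{i,k}$ be constant with value $x_i$. Then $q_i\ge t_i\ge s_i$, so (C1)--(C3) hold. By Proposition~\ref{prop:structure}, $A$ is simple, stably finite, of stable rank one, and has a tracial state.

\emph{Uniqueness of the trace.} By \eqref{eq:B}, for every $\nu\in\operatorname{Prob}(X_{l+1})$,
\[
B_l(\nu)-\delta_{x_l}=\frac1{t_l+s_l+q_l}\sum_{j\le t_l}\bigl((\mathrm{pr}_j)_*\nu-\delta_{x_l}\bigr),\qquad\|B_l(\nu)-\delta_{x_l}\|\le\frac{2t_l}{q_l}=2^{1-l}.
\]
Let $(\nu_l)$ and $(\nu_l')$ be two elements of $\varprojlim(\operatorname{Prob}(X_l),B_l)$. Both $\nu_l$ and $\nu'_l$ lie in the range of $B_l$, so $\|\nu_l-\nu_l'\|\le2^{2-l}$. For $l\ge i$ the contraction $B_{i,l}$ maps them to $\nu_i$ and $\nu_i'$, so $\|\nu_i-\nu_i'\|\le2^{2-l}$ for all $l\ge i$. Thus $\nu_i=\nu_i'$ for all $i$, and $\operatorname{T}(A)$ is a single point.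

\emph{Radius of comparison.} Let $P=1_{A_1}$ and let $E\in M_\infty(A_1)$ have bundle $L\oplus L$. Then $D=2$, $D/n_1=\beta_1$, and $c_2(E)=y^2\ne0$. Proposition~\ref{prop:lower} gives $\operatorname{rc}(A)\ge1$. This proves Theorem~\ref{thm:A}. \qed

\section{An upper bound for the radius of comparison}\label{sec:upper}

To prescribe $\operatorname{rc}(A)$ exactly we need the bound of Example~\ref{ex:blocks} in the limit. The hypothesis concerns traces on $A$ and the functions $\tau\mapsto d_\tau(a)$, which are defined as limits; Lemma~\ref{lem:compare} needs ranks at every point of some $X_l$. One compactness argument replaces $d_\tau$ by continuous functions of $\tau$, and a second one passes from traces on $A$ to all traces on $A_l$.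

\begin{proposition}\label{prop:upper}
If $\liminf_l\dim X_l/(2n_l)\le\rho<\infty$ in the construction of Section~\ref{sec:system}, then $\operatorname{rc}(A)\le\rho$.
\end{proposition}

\begin{proof}
Let $r>\rho$ and let $a,b\in M_k(A)_+$ satisfy $d_\tau(a)+r<d_\tau(b)$ for all normalized $2$-quasitraces, in particular for all $\tau\in\operatorname{T}(A)$. We show $a\precsim b$. For $\delta>0$ let $f_\delta$ be $0$ on $[0,\delta/2]$, $1$ on $[\delta,\infty)$, and linear in between; $f_\delta$ increases to $1_{(0,\infty)}$ as $\delta\downarrow0$. Fix $\varepsilon>0$.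

For $\tau\in\operatorname{T}(A)$ and $c\in M_k(A)_+$, the functional $f\mapsto\tau(f(c))$ is given by a finite measure on the spectrum of $c$, and $d_\tau(c)$ is the measure of $(0,\infty)$ by dominated convergence. Hence $\tau(f_\varepsilon(a))\le d_\tau(a)$ and $\tau(f_\delta(b))\uparrow d_\tau(b)$. The continuous functions $F_\delta(\tau)=\tau(f_\delta(b))-\tau(f_\varepsilon(a))-r$ on $\operatorname{T}(A)$ therefore increase to a strictly positive function. The open sets $\{F_\delta>0\}$ increase and cover the compact set $\operatorname{T}(A)$, so there is $\delta>0$ with $F_\delta>0$ everywhere, and then $\min F_\delta>0$. By continuity of the functional calculus and $|\tau(c)|\le k\|c\|$, there are $l_0$ and $a',b'\in M_k(A_{l_0})_+$ whose images $a'_\infty,b'_\infty$ in $M_k(A)$ satisfy $\|a'_\infty-a\|<\varepsilon$, $\|b'_\infty-b\|<\delta/2$, and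
\begin{equation}\label{eq:gap}
\tau(c_\infty)>r\quad\text{for all }\tau\in\operatorname{T}(A),
\end{equation}
where $c=f_\delta(b')-f_\varepsilon(a')$ and $c_\infty=\varphi_{l_0,\infty}(c)$. Put $a_l=\varphi_{l_0,l}(a')$, $b_l=\varphi_{l_0,l}(b')$, and $c_l=\varphi_{l_0,l}(c)=f_\delta(b_l)-f_\varepsilon(a_l)$.

For all large $l$ we have $\sigma(c_l)>r$ for every $\sigma\in\operatorname{T}(A_l)$. Otherwise there are $\sigma_l\in\operatorname{T}(A_l)$ with $\sigma_l(c_l)\le r$ for infinitely many $l$. Each $\operatorname{T}(A_j)$ is compact and metrizable, so along a diagonal subsequence $\sigma_l\circ\varphi_{j,l}$ converges to some $\tau_j\in\operatorname{T}(A_j)$ for every $j$. The $\tau_j$ are compatible and define $\tau\in\operatorname{T}(A)$ with $\tau(c_\infty)=\tau_{l_0}(c)=\lim\sigma_l(c_l)\le r$, contradicting \eqref{eq:gap}.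

Choose such an $l$ with $\dim X_l/(2n_l)<r$, and apply the inequality to $\sigma_x$ for $x\in X_l$. The rank of $(a_l-\varepsilon)_+(x)$ is the number of eigenvalues of $a_l(x)$ above $\varepsilon$, which is at most $\operatorname{Tr}f_\varepsilon(a_l(x))$; and $\operatorname{Tr}f_\delta(b_l(x))$ is at most the number of eigenvalues of $b_l(x)$ above $\delta/2$. So
\begin{align*}
\operatorname{rank}(a_l-\varepsilon)_+(x)+\tfrac12\dim X_l&<\operatorname{Tr}f_\varepsilon(a_l(x))+rn_l\\
&<\operatorname{Tr}f_\delta(b_l(x))\le\operatorname{rank}(b_l-\delta/2)_+(x).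
\end{align*}
Lemma~\ref{lem:compare} gives $(a_l-\varepsilon)_+\precsim(b_l-\delta/2)_+$, hence $(a'_\infty-\varepsilon)_+\precsim(b'_\infty-\delta/2)_+$. Since $\|a-(a'_\infty-\varepsilon)_+\|<2\varepsilon$ and $\|b'_\infty-b\|<\delta/2$, (F2) yields
\[
(a-2\varepsilon)_+\precsim(a'_\infty-\varepsilon)_+\precsim(b'_\infty-\delta/2)_+\precsim b .
\]
As $\varepsilon>0$ was arbitrary, $a\precsim b$ by (F2). Thus $\operatorname{rc}(A)\le r$ for every $r>\rho$.
\end{proof}

\section{Prescribing the simplex and the radius: proof of Theorem~\ref{thm:B}}\label{sec:B}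

When $q_i$ dominates $t_i$, $s_i$ and $t_i\dim X_i$, the two invariants are governed by independent parameters: the radius of comparison by the ratio $m_i/(q_in_i)$, and the trace simplex by the maps $\mu_{i,k}$, which do not appear on the right side of \eqref{eq:bundle}.

\subsection*{The target}
By a theorem of Lazar and Lindenstrauss \cite{LL}, every metrizable Choquet simplex is an inverse limit of a sequence of finite-dimensional simplices with affine connecting maps. Write $\Delta=\varprojlim(\Delta_i,\alpha_i)$, where $\Delta_i$ is the standard simplex in $(\mathbb R^{N_i},\|\cdot\|_1)$, whose vertices are the basis vectors $v_1,\dots,v_{N_i}$, and $\alpha_i\colon\Delta_{i+1}\to\Delta_i$ is affine. The linear extension of $\alpha_i$ sends basis vectors to vectors of norm $1$, so it is a contraction. Let $\alpha_{i,k}=\alpha_i\circ\dots\circ\alpha_{k-1}$.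

We must compare the systems $(\operatorname{Prob}(X_i),B_i)$ and $(\Delta_i,\alpha_i)$, so we need maps in both directions. As soon as $X_i$ is defined, choose distinct points $p_{i,1},\dots,p_{i,N_i}\in X_i$, a path $\gamma_i\colon[1,N_i]\to X_i$ with $\gamma_i(k)=p_{i,k}$ ($X_i$ is path connected), and a continuous $h_i\colon X_i\to\Delta_i$ with $h_i(p_{i,k})=v_k$. For the latter, take disjoint open neighborhoods $O_k$ of the points $p_{i,k}$ and, for $k\ge2$, continuous $\eta_k\colon X_i\to[0,1]$ vanishing outside $O_k$ with $\eta_k(p_{i,k})=1$; put $h_i=(1-\sum_{k\ge2}\eta_k)v_1+\sum_{k\ge2}\eta_kv_k$. Define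
\[
\iota_i\colon\Delta_i\to\operatorname{Prob}(X_i),\quad\sum_kw_kv_k\mapsto\sum_kw_k\delta_{p_{i,k}},
\]
\[
\hat h_i\colon\operatorname{Prob}(X_i)\to\Delta_i,\quad\nu\mapsto\int h_i\,d\nu .
\]
Both maps are affine and continuous for the weak* topology, both extend to linear contractions for $\|\cdot\|_1$ and the total variation norm (for $\hat h_i$ because $\|h_i(x)\|_1=1$), and $\hat h_i\iota_i=\mathrm{id}$.

We want $B_i$ to be close to $\iota_i\alpha_i\hat h_{i+1}$. For $x\in X_{i+1}$ let $w(x)=\alpha_i(h_{i+1}(x))\in\Delta_i$, so that $\iota_i\alpha_i\hat h_{i+1}(\delta_x)=\sum_kw_k(x)\delta_{p_{i,k}}$. This measure has fixed atoms and moving weights, whereas $B_i(\delta_x)$ has equal weights and atoms that move continuously with $x$. To reconcile the two, divide $[0,1]$ into $q'$ slots $I_j=[\frac{j-1}{q'},\frac j{q'}]$, and also into $N_i$ pieces $[W_{k-1},W_k]$ of lengths $w_k(x)$, where $W_k=w_1+\dots+w_k$, $W_0=0$, $W_{N_i}=1$. The $j$th atom sits at $p_{i,k}$ when $I_j$ lies in the $k$th piece, and it travels along $\gamma_i$ while a division point $W_k$ crosses $I_j$ (Figure~\ref{fig:slots}).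

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1cm,y=1cm]
\fill[gray!30] (3,-0.12) rectangle (4,0.12);
\fill[gray!30] (7,-0.12) rectangle (8,0.12);
\draw (0,0)--(10,0);
\foreach \j in {0,...,10} \draw (\j,-0.12)--(\j,0.12);
\foreach \j/\val in {1/1,2/1,3/1,4/1.6,5/2,6/2,7/2,8/2.8,9/3,10/3}
  \node at (\j-0.5,0.45) {$\val$};
\node at (0,-0.45) {$0$};
\node at (10,-0.45) {$1$};
\draw[->,thick] (3.4,-0.7) node[below] {$W_1=0.34$} -- (3.4,-0.02);
\draw[->,thick] (7.2,-0.7) node[below] {$W_2=0.72$} -- (7.2,-0.02);
\end{tikzpicture}
\caption{Approximating three weights $w=(0.34,0.38,0.28)$ by $q'=10$ atoms of equal mass. The interval $[0,1]$ is cut into slots $I_1,\dots,I_{10}$ from left to right; above $I_j$ stands the path parameter $\lambda_j$ of the $j$th atom. An integer value $k$ places the atom at the $k$th marked point. Only the two shaded slots, which contain a partial sum $W_k$ of the weights in their interior, give atoms between marked points.}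
\label{fig:slots}
\end{figure}

\subsection*{The choices}
Let $X_1=\mathbb{CP}^1$ and $V_1=\theta_1$. Let $\beta_i=\rho$ if $0<\rho<\infty$ and $\beta_i=i$ if $\rho=\infty$. If $\rho=0$, no $\beta_i$ is defined and (C3) is not imposed; Propositions~\ref{prop:structure} and~\ref{prop:upper} do not use it. At stage $i$ choose $x_i$ as in Section~\ref{sec:system} and then integers, in this order:
\begin{itemize}
\item $s_i$ as in (C1);
\item $t_i\ge1$, with $t_i\ge2^{i+1}s_in_i\beta_i$ if $\rho>0$;
\item $q_i'\ge2^{i+1}(t_i+2s_i+N_i+t_i\dim X_i)$, and $q_i=s_i+q_i'$;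
\item $m_i=\lceil\rho q_in_i\rceil+1$ if $\rho<\infty$, and $m_i=(i+1)q_in_i$ if $\rho=\infty$.
\end{itemize}
This determines $X_{i+1}$, and with it $h_{i+1}$, $w$ and $W_k$. Let $\psi(v)=\min(1,\max(0,v))$, and for $1\le j\le q_i'$ put
\[
\lambda_j(x)=1+\sum_{k=1}^{N_i-1}\psi\bigl(j-q_i'W_k(x)\bigr)\in[1,N_i],\qquad\mu_{i,s_i+j}=\gamma_i\circ\lambda_j .
\]
These maps are continuous and factor through an interval, so they are null-homotopic. The maps $\mu_{i,k}$ with $k\le s_i$ are constant with value $x_i$. Conditions (C1) and (C2) hold, and (C3) holds if $\rho>0$. By Proposition~\ref{prop:structure}, $A$ is simple, stably finite, and of stable rank one.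

\subsection*{The radius of comparison}
We have $n_{i+1}\ge3n_i$, so $n_i\to\infty$; and $(t_i+s_i)/q_i\le2^{-i-1}$, so $q_in_i/n_{i+1}=q_i/(t_i+s_i+q_i)\to1$.

Let $\rho>0$. Put $D_i=\lfloor\rho q_in_i\rfloor$ if $\rho<\infty$ and $D_i=iq_in_i$ if $\rho=\infty$. In both cases $D_i\le m_i$, and $D_i/n_{i+1}\le\beta_{i+1}$ because $q_in_i\le n_{i+1}$. Let $i$ be so large that $D_i\ge1$, and take projections $P,E\in M_\infty(A_{i+1})$ with bundles $\theta_1$ and $L_i^{\oplus D_i}$. The top Chern class of $E$ is $1\otimes y^{D_i}\ne0$. Proposition~\ref{prop:lower} at stage $i+1$ gives $\operatorname{rc}(A)\ge(D_i-1)/n_{i+1}$. If $\rho<\infty$, the right side is at least $(\rho q_in_i-2)/n_{i+1}\to\rho$; if $\rho=\infty$, it tends to $\infty$. So $\operatorname{rc}(A)\ge\rho$, which is trivial for $\rho=0$.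

Let $\rho<\infty$. Using $\dim X_{i+1}=t_i\dim X_i+2m_i$, $n_{i+1}\ge q_in_i\ge q_i'$ and $m_i\le\rho q_in_i+2$,
\[
\frac{\dim X_{i+1}}{2n_{i+1}}\le\frac{t_i\dim X_i}{2q_i'}+\frac{\rho q_in_i+2}{q_in_i}\le2^{-i-2}+\rho+\frac2{q_in_i}\longrightarrow\rho .
\]
Proposition~\ref{prop:upper} gives $\operatorname{rc}(A)\le\rho$. Hence $\operatorname{rc}(A)=\rho$ in all cases. The case $\rho=0$, where $m_i=1$, shows that the twist is of no use without the second inequality of (C3).

\subsection*{The trace simplex}

\begin{lemma}\label{lem:approx}
For all $i$ and all $\nu\in\operatorname{Prob}(X_{i+1})$ we have $\|B_i(\nu)-\iota_i\alpha_i\hat h_{i+1}(\nu)\|\le2^{-i}$.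
\end{lemma}

\begin{proof}
Drop the index $i$ on $s,t,q',N,p_k$. For $f\in C(X_i)$, the integral of $f$ against $B_i(\nu)$ is the $\nu$-average over $x$ of its integral against $B_i(\delta_x)$, by \eqref{eq:B}; and the integral of $f$ against $\iota_i\alpha_i\hat h_{i+1}(\nu)$ is $\int\sum_kw_k(x)f(p_k)\,d\nu(x)$. So it suffices to treat $\nu=\delta_x$. Let $\zeta=\sum_{j\le q'}\delta_{\gamma_i(\lambda_j(x))}$ and $R=t+2s+q'$. By \eqref{eq:B}, $B_i(\delta_x)=(\xi+\zeta)/R$, where $\xi=\sum_{j\le t}\delta_{\mathrm{pr}_jx}+2s\delta_{x_i}$ has mass $t+2s$. Therefore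
\[
\Big\|B_i(\delta_x)-\frac\zeta{q'}\Big\|\le\frac{t+2s}R+q'\Big(\frac1{q'}-\frac1R\Big)=\frac{2(t+2s)}R\le\frac{2(t+2s)}{q'} .
\]
Call $j$ \emph{exceptional} if the interior of $I_j$ contains some $W_k$ with $1\le k\le N-1$. The interiors are disjoint, so the number $n_{\mathrm{ex}}$ of exceptional $j$ is at most $N-1$. Let $j$ be nonexceptional. For each $k\le N-1$, either $W_k\le\frac{j-1}{q'}$ and $\psi(j-q'W_k)=1$, or $W_k\ge\frac j{q'}$ and $\psi(j-q'W_k)=0$. Since $W_k$ is nondecreasing in $k$, the first case occurs exactly for $k<k_0$, for some $k_0\in\{1,\dots,N\}$. Then $\lambda_j(x)=k_0$, the $j$th atom is $p_{k_0}$, and $I_j\subset[W_{k_0-1},W_{k_0}]$. Let $M_k$ be the number of nonexceptional $j$ with $\lambda_j(x)=k$. Comparing lengths gives $M_k\le q'w_k$, and $\sum_k(q'w_k-M_k)=q'-(q'-n_{\mathrm{ex}})=n_{\mathrm{ex}}$. Hence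
\[
\Big\|\zeta-q'\sum_kw_k\delta_{p_k}\Big\|\le n_{\mathrm{ex}}+\sum_k(q'w_k-M_k)=2n_{\mathrm{ex}}\le2N .
\]
Adding up, the distance from $B_i(\delta_x)$ to $\sum_kw_k\delta_{p_k}$ is at most $2(t+2s+N)/q'\le2^{-i}$.
\end{proof}

The errors are summable, so the maps $\hat h_k$ and $\iota_k$, which intertwine the two systems only approximately, can be corrected to maps between the limits. Let $\nu=(\nu_i)\in\varprojlim\operatorname{Prob}(X_i)$ and $\omega=(\omega_i)\in\varprojlim\Delta_i$. Apply Lemma~\ref{lem:approx} to $\nu_{k+1}$ and then the contraction $\hat h_k$; apply it also to $\iota_{k+1}(\omega_{k+1})$. Using $B_k(\nu_{k+1})=\nu_k$, $\alpha_k(\omega_{k+1})=\omega_k$ and $\hat h_k\iota_k=\mathrm{id}$, we obtain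
\[
\|\hat h_k(\nu_k)-\alpha_k\hat h_{k+1}(\nu_{k+1})\|\le2^{-k},\qquad\|B_k\iota_{k+1}(\omega_{k+1})-\iota_k(\omega_k)\|\le2^{-k}.
\]
Since $\alpha_{i,k}$ and $B_{i,k}$ are contractions, consecutive terms of the sequences $(\alpha_{i,k}\hat h_k(\nu_k))_{k\ge i}$ and $(B_{i,k}\iota_k(\omega_k))_{k\ge i}$ differ by at most $2^{-k}$. So the limits
\[
\Phi(\nu)_i=\lim_k\alpha_{i,k}\hat h_k(\nu_k),\qquad\Psi(\omega)_i=\lim_kB_{i,k}\iota_k(\omega_k)
\]
exist in norm, uniformly in $\nu$ and $\omega$, and summing the errors from $k$ on gives
\begin{equation}\label{eq:close}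
\|\Phi(\nu)_k-\hat h_k(\nu_k)\|\le2^{1-k},\qquad\|\Psi(\omega)_k-\iota_k(\omega_k)\|\le2^{1-k}.
\end{equation}
Limits of affine maps are affine, and a limit, uniform in norm, of weak* continuous maps is weak* continuous. Applying the norm continuous maps $\alpha_i$ and $B_i$ to the defining limits gives $\alpha_i(\Phi(\nu)_{i+1})=\Phi(\nu)_i$ and $B_i(\Psi(\omega)_{i+1})=\Psi(\omega)_i$. So $\Phi$ and $\Psi$ are continuous affine maps between the two inverse limits. They are inverse to each other.

\emph{$\Phi\Psi=\mathrm{id}$.} By \eqref{eq:close}, $\alpha_{i,k}\hat h_k(\Psi(\omega)_k)$ is within $2^{1-k}$ of $\alpha_{i,k}\hat h_k\iota_k(\omega_k)=\alpha_{i,k}(\omega_k)=\omega_i$. Let $k\to\infty$.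

\emph{$\Psi\Phi=\mathrm{id}$.} We have $\iota_k(\Phi(\nu)_k)=\iota_k\alpha_k(\Phi(\nu)_{k+1})$. By \eqref{eq:close} this is within $2^{-k}$ of $\iota_k\alpha_k\hat h_{k+1}(\nu_{k+1})$, which by Lemma~\ref{lem:approx} is within $2^{-k}$ of $B_k(\nu_{k+1})=\nu_k$. So $B_{i,k}\iota_k(\Phi(\nu)_k)$ is within $2^{1-k}$ of $B_{i,k}(\nu_k)=\nu_i$. Let $k\to\infty$.

Thus $\Phi$ is an affine homeomorphism from $\varprojlim\operatorname{Prob}(X_i)\cong\operatorname{T}(A)$ onto $\varprojlim\Delta_i=\Delta$. Together with $\operatorname{rc}(A)=\rho$, this proves Theorem~\ref{thm:B}. \qed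

\begin{thebibliography}{9}

\bibitem{HP}
Ilan Hirshberg and N.~Christopher Phillips,
\emph{Simple AH algebras with the same Elliott invariant and radius of comparison},
arXiv:2312.11203 (2023).

\bibitem{LL}
Lazar and Lindenstrauss, Acta Math.\ \textbf{126} (1971).

\end{thebibliography}
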